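\title{Isometries of $A^p$ spaces and biholomorphic equivalence of bounded domains}

\begin{abstract}
For a bounded domain $D\subset\mathbb C^n$ and $p>0$, let $A^p(D)$ be the space of $p$-integrable holomorphic functions on $D$. We prove that for $0<p<2$ two bounded $A^p$-complete domains whose $A^p$ spaces are linearly isometric are biholomorphic, and that every isometry is a weighted composition operator. The same holds for every irrational $p>0$ and, when $n=1$, for every $p$ that is not an even integer; for $n\ge2$ it fails for every rational $p\ge2$. Rudin's equimeasurability theorem shows that an isometry $T$ is induced by a biholomorphic map away from the zero sets of $T1$ and $T^{-1}1$. For $p<2$ we show that these zero sets are empty by constructing, through two successive weighted $L^2$ estimates for $\bar\partial$, a $p$-integrable function with a simple pole along one of them.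
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $D$ be a domain (a connected open set) in $\mathbb C^n$, let $\lambda$ be Lebesgue measure, and let $\mathcal O(D)$ be the space of holomorphic functions on $D$. For $p>0$ put
\[
A^p(D)=\{\phi\in\mathcal O(D):\|\phi\|_p<\infty\},\qquad \|\phi\|_p=\Bigl(\int_D|\phi|^p\,d\lambda\Bigr)^{1/p}.
\]
A \emph{linear isometry} $T:A^p(D_1)\to A^p(D_2)$ is a linear bijection with $\|T\phi\|_p=\|\phi\|_p$ for all $\phi$. For $p<1$ the functional $\|\cdot\|_p$ is not a norm, but the triangle inequality for it is never used below. Throughout, $D_1$ and $D_2$ lie in the same $\mathbb C^n$, $n\ge1$; $J_G$ is the complex Jacobian determinant of a holomorphic map $G$; $\Delta$ is the unit disc and $\Delta^*=\Delta\setminus\{0\}$; and \emph{null} means of Lebesgue measure zero.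

Biholomorphic maps produce isometries. If $G:D_2\to D_1$ is biholomorphic, its real Jacobian determinant is $|J_G|^2$, so $\phi\mapsto h\cdot(\phi\circ G)$ preserves $\|\cdot\|_p$ as soon as $h\in\mathcal O(D_2)$ satisfies $|h|^p=|J_G|^2$. For $p=2/m$ with $m$ a positive integer one can take $h=J_G^m$; in general $h$ is a branch of $J_G^{2/p}$. It is natural to ask for the converse: does the space $A^p(D)$, up to linear isometry, determine $D$ up to biholomorphism?

Two obstructions are visible at once. First, for $p=2$ the space $A^2(D)$ of any bounded domain is a separable infinite-dimensional Hilbert space, so all of these spaces are isometric. Second, $A^p(D)$ does not notice the removal of a null set across which its elements extend. For $n\ge2$ and every $p$, Hartogs' extension theorem gives $A^p(\Delta^n\setminus\{0\})=A^p(\Delta^n)$, although the two domains are not even homotopy equivalent. The following definition removes the second obstruction.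

\begin{definition}\label{def:complete}
A bounded domain $D\subset\mathbb C^n$ is \emph{$A^p$-complete} if there is no domain $\tilde D\supsetneq D$ for which the restriction map $A^p(\tilde D)\to A^p(D)$ is a linear isometry.
\end{definition}

The exponent $2$ also plays a second role. Since $\int_{\Delta^*}|z|^{-p}\,d\lambda<\infty$ exactly when $p<2$, the space $A^p(\Delta^*)$ contains $1/z$ for $p<2$, whereas $A^p(\Delta^*)=A^p(\Delta)$ for $p\ge2$. So for $p<2$ the space $A^p$ can detect a missing complex hypersurface, and this is the range in which one expects it to determine the domain. The following conjecture is posed in \cite{DNWZ}.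

\medskip
\noindent\textbf{Conjecture.} \emph{Let $0<p<2$ and let $D_1$, $D_2$ be bounded $A^p$-complete domains. If there is a linear isometry between $A^p(D_1)$ and $A^p(D_2)$, then $D_1$ and $D_2$ are biholomorphic.}
\medskip

We prove the conjecture and describe the isometries.

\begin{theorem}\label{thm:main}
Let $0<p<2$, let $D_1,D_2\subset\mathbb C^n$ be bounded $A^p$-complete domains, and let $T:A^p(D_1)\to A^p(D_2)$ be a linear isometry. Then there are a biholomorphic map $G:D_2\to D_1$ and a nowhere vanishing $h\in\mathcal O(D_2)$ with $|h|^p=|J_G|^2$ such that $T\phi=h\cdot(\phi\circ G)$ for all $\phi\in A^p(D_1)$. In particular, $D_1$ and $D_2$ are biholomorphic.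
\end{theorem}

The next theorem treats other exponents.

\begin{theorem}\label{thm:exponents}
\begin{enumerate}
\item[(a)] Theorem~\ref{thm:main} remains true if the hypothesis $0<p<2$ is replaced by the hypothesis that $p>0$ is irrational.
\item[(b)] For $n=1$, Theorem~\ref{thm:main} remains true for every $p>0$ that is not an even integer.
\item[(c)] For $n\ge2$ and every rational $p\ge2$ there are bounded $A^p$-complete domains $D_1,D_2\subset\mathbb C^n$ that are not biholomorphic and whose $A^p$ spaces are linearly isometric. Thus for $n\ge2$ the statement of the conjecture holds for an exponent $p>0$ if and only if $p<2$ or $p$ is irrational.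
\end{enumerate}
\end{theorem}

Finally, we decide when arbitrary bounded domains have isometric $A^p$ spaces. A biholomorphic map $G:D_2\to D_1$ satisfies the \emph{period condition} for $p$ if
\begin{equation}\label{eq:period}
\frac2p\cdot\frac1{2\pi i}\oint_\gamma\frac{dJ_G}{J_G}\in\mathbb Z\qquad\text{for every loop }\gamma\text{ in }D_2 .
\end{equation}

\begin{theorem}\label{thm:classification}
Let $p>0$.
\begin{enumerate}
\item[(a)] Let $G:D_2\to D_1$ be a biholomorphic map of bounded domains. If $h\in\mathcal O(D_2)$ satisfies $|h|^p=|J_G|^2$, then $\phi\mapsto h\cdot(\phi\circ G)$ is a linear isometry $A^p(D_1)\to A^p(D_2)$. Such an $h$ exists if and only if $G$ satisfies \eqref{eq:period}.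
\item[(b)] Every bounded domain $D$ has a largest domain $\hat D\supseteq D$ for which the restriction $A^p(\hat D)\to A^p(D)$ is a linear isometry. The domain $\hat D$ is bounded and $A^p$-complete.
\item[(c)] Let $p<2$ or let $p$ be irrational. Bounded domains $D_1,D_2\subset\mathbb C^n$ have linearly isometric $A^p$ spaces if and only if there is a biholomorphic map $G:\hat D_2\to\hat D_1$ that satisfies the period condition for $p$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:elementary} proves the elementary statements (a) and (b) of Theorem~\ref{thm:classification}. Section~\ref{sec:triangle} gives the counterexample of Theorem~\ref{thm:exponents}(c) and shows how it breaks down for $p<2$; this is the model for the proof of Theorem~\ref{thm:main}. Section~\ref{sec:structure} shows that, for $p$ not an even integer, an isometry $T$ is induced by a biholomorphic map between the complements of the zero sets of $T^{-1}1$ and $T1$; parts (a) and (b) of Theorem~\ref{thm:exponents} follow quickly. Section~\ref{sec:pole}, the core of the paper, shows that the zero sets are empty when $p<2$.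

\section{Weighted composition operators and complete domains}\label{sec:elementary}

We use the following textbook facts. An open null set is empty, so the complement of a null set in an open set $W$ is dense in $W$; a $C^1$ map between open subsets of $\mathbb C^n$ sends null sets to null sets. If $h\not\equiv0$ is holomorphic on a domain $D$, then $S=\{h=0\}$ is closed in $D$ and null, and $D\setminus S$ is connected. Finally:

\medskip
\noindent\textbf{$L^2$ extension.} \emph{Let $S$ be a proper analytic subset of a domain $D$ and let $f\in\mathcal O(D\setminus S)$. If every point of $D$ has a neighborhood $V$ with $\int_{V\setminus S}|f|^2\,d\lambda<\infty$ (for instance, if $f$ is bounded), then $f$ extends holomorphically to $D$.}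
\medskip

The function $1/z$ on $\Delta^*$ shows that $L^2$ cannot be replaced by $L^p$ with $p<2$.

\begin{proof}[Proof of Theorem~\ref{thm:classification}(a)]
The Jacobian $J_G$ has no zeros, so neither does $h$. Changing variables,
\[
\int_{D_2}|h|^p\,|\phi\circ G|^p\,d\lambda=\int_{D_2}|\phi\circ G|^p\,|J_G|^2\,d\lambda=\int_{D_1}|\phi|^p\,d\lambda
\]
for every $\phi\in\mathcal O(D_1)$. The map $\phi\mapsto h\cdot(\phi\circ G)$ is a bijection $\mathcal O(D_1)\to\mathcal O(D_2)$ with inverse $\psi\mapsto(\psi/h)\circ G^{-1}$, so it restricts to a linear isometry of the $A^p$ spaces.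

Suppose that $h$ exists. For a zero-free holomorphic function $q$ we have $\partial\log|q|^2=dq/q$, because locally $\log|q|^2=\log q+\overline{\log q}$. Applying $\partial$ to $p\log|h|^2=2\log|J_G|^2$ gives $dh/h=\frac2p\,dJ_G/J_G$. The number $\frac1{2\pi i}\oint_\gamma dh/h$ is the winding number of $h\circ\gamma$ about $0$, an integer, so \eqref{eq:period} holds. Conversely, assume \eqref{eq:period} and fix $w_0\in D_2$. Then
\[
h(w)=|J_G(w_0)|^{2/p}\exp\Bigl(\frac2p\int_{w_0}^w\frac{dJ_G}{J_G}\Bigr)
\]
does not depend on the path and is holomorphic. The real part of the integral is $\log|J_G(w)|-\log|J_G(w_0)|$, so $|h|=|J_G|^{2/p}$.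
\end{proof}

The next lemma says what $A^p$-completeness forbids.

\begin{lemma}\label{lem:restriction}
Let $D\subseteq\tilde D$ be domains with $D$ bounded. The restriction $A^p(\tilde D)\to A^p(D)$ is a linear isometry if and only if $\tilde D\setminus D$ is null and every $\phi\in A^p(D)$ extends holomorphically to $\tilde D$. In that case $\tilde D\subseteq\operatorname{int}\overline D$. In particular, a bounded domain with $D=\operatorname{int}\overline D$ is $A^p$-complete for every $p>0$.
\end{lemma}

\begin{proof}
Suppose the restriction is a linear isometry. It is onto, so every $\phi$ extends. The element of $A^p(\tilde D)$ that restricts to $1\in A^p(D)$ is the constant $1$ by the identity theorem, and equality of norms gives $\lambda(\tilde D)=\lambda(D)<\infty$; thus $\tilde D\setminus D$ is null. Conversely, if $\tilde D\setminus D$ is null, restriction preserves $\|\cdot\|_p$ on $\mathcal O(\tilde D)$, and the extension property makes it onto. Lastly, $\tilde D\setminus\overline D$ is open and null, hence empty, so the open set $\tilde D$ lies in $\operatorname{int}\overline D$.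
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:classification}(b)]
Let $\mathcal F$ be the family of domains $\tilde D\supseteq D$ for which $A^p(\tilde D)\to A^p(D)$ is a linear isometry, and let $\hat D$ be the union of its members. All members contain $D$ and, by Lemma~\ref{lem:restriction}, lie in $\overline D$, so $\hat D$ is a bounded domain. By Lindel\"of's theorem $\hat D$ is the union of countably many members, so $\hat D\setminus D$ is null. Let $\phi\in A^p(D)$. Its extensions to two members $\tilde D,\tilde D'$ agree on $D$, which is dense in $\tilde D\cap\tilde D'$, so they agree on $\tilde D\cap\tilde D'$. Hence $\phi$ extends to $\hat D$, and $\hat D\in\mathcal F$ by Lemma~\ref{lem:restriction}; it is the largest member. If $D'\supseteq\hat D$ is a domain and $A^p(D')\to A^p(\hat D)$ is a linear isometry, then so is the composition $A^p(D')\to A^p(D)$. Thus $D'\in\mathcal F$ and $D'=\hat D$.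
\end{proof}

\begin{example}\label{ex:punctured}
The domain $\hat D$ depends on $p$. Let $D=\Delta^*\times\Delta^{n-1}$, so that $\operatorname{int}\overline D=\Delta^n$. If $p\ge2$, elements of $A^p(D)$ are square integrable because $D$ is bounded, so they extend across $\{z_1=0\}$ and $\hat D=\Delta^n$. If $p<2$, then $1/z_1\in A^p(D)$ is unbounded near every point of $\Delta^n\setminus D$, so $\hat D=D$.
\end{example}

\section{A Hartogs triangle and the threshold $p=2$}\label{sec:triangle}

Let $n\ge2$ and let $p=2k/m$ with positive integers $k,m$; for the moment $p$ may lie on either side of $2$. Put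
\[
\Theta(z)=(z_1,\,z_1^kz_2,\,z_3,\dots,z_n),\qquad
H=\{\,0<|w_1|<1,\ |w_2|<|w_1|^k,\ |w_j|<1\ (j\ge3)\,\}.
\]
The map $\Theta:\Delta^*\times\Delta^{n-1}\to H$ is biholomorphic with inverse $w\mapsto(w_1,w_2/w_1^k,w_3,\dots,w_n)$, and $J_\Theta=z_1^k$. On all of $\Delta^n$ the map $\Theta$ is still holomorphic, but it contracts the hypersurface $\{z_1=0\}$ into the set $\{w_1=w_2=0\}$, which does not meet $H$. Since $mp=2k$, we have $|z_1^m|^p=|J_\Theta|^2$, and Theorem~\ref{thm:classification}(a) shows that
\begin{equation}\label{eq:triangle}
\psi\longmapsto z_1^m\cdot(\psi\circ\Theta)\quad\text{is a linear isometry of }A^p(H)\text{ onto }A^p(\Delta^*\times\Delta^{n-1}).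
\end{equation}

\begin{proof}[Proof of the first assertion of Theorem~\ref{thm:exponents}(c)]
Let $p=2k/m\ge2$, $D_1=\Delta^n$ and $D_2=H$. By Example~\ref{ex:punctured}, $A^p(\Delta^*\times\Delta^{n-1})=A^p(\Delta^n)$ isometrically, so \eqref{eq:triangle} is a linear isometry $A^p(D_2)\to A^p(D_1)$.

Both domains are $A^p$-complete by Lemma~\ref{lem:restriction}. This is clear for $\Delta^n$. For $H$, note that $\overline H\subseteq K=\{|w_2|\le|w_1|^k,\ |w_j|\le1\ (j\ne2)\}$, and let $w$ be an interior point of $K$. If $|w_j|=1$ for some $j\ne2$, increasing $|w_j|$ slightly leaves $K$; if $|w_2|=|w_1|^k$, increasing $|w_2|$ slightly leaves $K$. So $|w_j|<1$ for $j\neq2$ and $|w_2|<|w_1|^k$, which forces $w_1\ne0$. Hence $w\in H$, and $\operatorname{int}\overline H=H$.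

The domain $D_1$ is simply connected and $D_2\cong\Delta^*\times\Delta^{n-1}$ is not, so they are not biholomorphic.
\end{proof}

In this example the isometry sends $1$ to $z_1^m$, which vanishes on the contracted hypersurface. Now let $p=2k/m<2$, and take $n=2$. The operator \eqref{eq:triangle} no longer maps $A^p(H)$ into $A^p(\Delta^2)$. Indeed, $\psi=w_1^{-m-1}$ is holomorphic on $H$, and integrating first over the disc $|w_2|<|w_1|^k$ gives
\[
\int_H|\psi|^p\,d\lambda=\pi\int_{\Delta^*}|w_1|^{2k-(m+1)p}\,d\lambda=\pi\int_{\Delta^*}|w_1|^{-p}\,d\lambda<\infty ,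
\]
while $z_1^m\cdot(\psi\circ\Theta)=1/z_1$ has a pole in $\Delta^2$. The proof of Theorem~\ref{thm:main} follows this pattern. We first show that every isometry looks like \eqref{eq:triangle}: a weighted composition operator whose weight may vanish on a hypersurface that is mapped to the boundary. Then, for $p<2$, we find a substitute for $1/z_1$ and carry it to the other domain.

\section{The structure of isometries}\label{sec:structure}

In this section $p>0$ is not an even integer, $D_1,D_2$ are bounded domains, and $T:A^p(D_1)\to A^p(D_2)$ is a linear isometry. We write $z$ for the coordinates on $D_1$ and $w$ for those on $D_2$. By boundedness, the constants and the coordinate functions lie in the $A^p$ spaces. If $T\phi=h\cdot(\phi\circ G)$ for all $\phi$, then necessarily $h=T1$ and $G_i=Tz_i/T1$. So we define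
\[
h_2=T1,\qquad h_1=T^{-1}1,\qquad S_i=\{h_i=0\}\subset D_i,
\]
\[
G=\frac{(Tz_1,\dots,Tz_n)}{h_2}\ \text{ on }D_2\setminus S_2,\qquad F=\frac{(T^{-1}w_1,\dots,T^{-1}w_n)}{h_1}\ \text{ on }D_1\setminus S_1 .
\]
Here $h_1,h_2\not\equiv0$ because $T$ is injective. Replacing $T$ by $T^{-1}$ exchanges $(D_1,h_1,S_1,F)$ with $(D_2,h_2,S_2,G)$; we call this \emph{the symmetry}.

\subsection{Equimeasurability}
A priori we do not even know that $G$ takes values near $D_1$. The tool that converts equalities of norms into pointwise information is the following theorem; it is the only place where we use that $p$ is not an even integer.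

\begin{theorem}[Rudin {\cite[Theorem 1]{Rudin}}]\label{thm:rudin}
Let $0<p<\infty$, $p\notin\{2,4,6,\dots\}$. Let $\mu,\mu'$ be finite positive measures, let $f_1,\dots,f_N\in L^p(\mu)$ and $g_1,\dots,g_N\in L^p(\mu')$, and suppose that
\[
\int\Bigl|1+\sum c_if_i\Bigr|^pd\mu=\int\Bigl|1+\sum c_ig_i\Bigr|^pd\mu'\qquad\text{for all }c\in\mathbb C^N .
\]
Then $\mu(f^{-1}(B))=\mu'(g^{-1}(B))$ for every Borel set $B\subset\mathbb C^N$, where $f=(f_1,\dots,f_N)$ and $g=(g_1,\dots,g_N)$.
\end{theorem}

The role of the hypothesis on $p$ is easy to see when the $f_i$ and $g_i$ are bounded. For small $c$, expand $|1+c\cdot f|^p=\sum_{j,l}\binom{p/2}{j}\binom{p/2}{l}(c\cdot f)^j\,\overline{(c\cdot f)}^{\,l}$. No binomial coefficient vanishes, so comparing the coefficients of $c^\alpha\bar c^\beta$ shows that all moments $\int f^\alpha\bar f^\beta d\mu$ and $\int g^\alpha\bar g^\beta d\mu'$ agree, and the Stone--Weierstrass theorem gives the claim. For even $p$ the expansion is finite and only finitely many moments are compared.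

\begin{lemma}\label{lem:structure}
The maps $G$ and $F$ extend to holomorphic maps $G:D_2\to\overline{D_1}$ and $F:D_1\to\overline{D_2}$. The open sets $\Omega_2=G^{-1}(D_1)\subseteq D_2$ and $\Omega_1=F^{-1}(D_2)\subseteq D_1$ have the following properties.
\begin{enumerate}
\item[(i)] $D_i\setminus\Omega_i$ is null and $\Omega_i\cap S_i=\emptyset$ for $i=1,2$.
\item[(ii)] $T\phi=h_2\cdot(\phi\circ G)$ on $\Omega_2$ for $\phi\in A^p(D_1)$, and $T^{-1}\psi=h_1\cdot(\psi\circ F)$ on $\Omega_1$ for $\psi\in A^p(D_2)$.
\item[(iii)] $G:\Omega_2\to\Omega_1$ is biholomorphic with inverse $F$, and $h_2\cdot(h_1\circ G)=1$ on $\Omega_2$.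
\item[(iv)] $|h_2|^p=|J_G|^2$ on $D_2$ and $|h_1|^p=|J_F|^2$ on $D_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $d\mu'=|h_2|^pd\lambda$ on $D_2\setminus S_2$. This is a finite measure with positive continuous density, so it has the same null sets as $\lambda$. Fix $\phi\in A^p(D_1)$. The functions $G_i$ and $T\phi/h_2$ lie in $L^p(\mu')$, since multiplying them by $h_2$ gives elements of $A^p(D_2)$. Apply the isometry to $1+\sum_{i\le n}c_iz_i+c_{n+1}\phi$ and factor out $h_2$; as $S_2$ is null,
\[
\int_{D_1}\Bigl|1+\sum_{i\le n}c_iz_i+c_{n+1}\phi\Bigr|^pd\lambda=\int_{D_2\setminus S_2}\Bigl|1+\sum_{i\le n}c_iG_i+c_{n+1}\frac{T\phi}{h_2}\Bigr|^pd\mu'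
\]
for all $c\in\mathbb C^{n+1}$. By Theorem~\ref{thm:rudin}, for every Borel set $B'\subset\mathbb C^{n+1}$,
\begin{equation}\label{eq:equi}
\lambda\{z\in D_1:(z,\phi(z))\in B'\}=\mu'\{w\in D_2\setminus S_2:(G(w),(T\phi/h_2)(w))\in B'\}.
\end{equation}
With $B'=B\times\mathbb C$ this reads
\begin{equation}\label{eq:push}
\lambda(D_1\cap B)=\mu'\{w\in D_2\setminus S_2:G(w)\in B\}\qquad\text{for Borel }B\subset\mathbb C^n .
\end{equation}

\emph{Extension and size of $\Omega_2$.} For $B=\mathbb C^n\setminus\overline{D_1}$ the set on the right of \eqref{eq:push} is open and null, hence empty. So $G$ maps $D_2\setminus S_2$ into the bounded set $\overline{D_1}$, it extends holomorphically across $S_2$, and the extension takes values in $\overline{D_1}$ by continuity. For $B=\mathbb C^n\setminus D_1$, \eqref{eq:push} shows that $(D_2\setminus S_2)\setminus\Omega_2$ is null, so $D_2\setminus\Omega_2$ is null.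

\emph{The formula for $T$.} The graph $\Gamma=\{(z,\phi(z)):z\in D_1\}$ is closed in the open set $D_1\times\mathbb C$, hence Borel. For $B'=\mathbb C^{n+1}\setminus\Gamma$ the left side of \eqref{eq:equi} vanishes, so $T\phi=h_2\cdot(\phi\circ G)$ almost everywhere on $\Omega_2$. Both sides are continuous on $\Omega_2$, so equality holds on all of $\Omega_2$. If there were a point $w\in\Omega_2\cap S_2$, every $T\phi$ would vanish at $w$; but $T$ is onto and $1\in A^p(D_2)$. Together with the symmetry, this proves the extension statement, (i) and (ii).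

\emph{The inverse.} Let $w\in\Omega_2$. Taking $\phi=h_1$ in (ii) gives $1=h_2(w)\,h_1(G(w))$; in particular $G(w)\in D_1\setminus S_1$. Taking $\phi=T^{-1}w_i$ and using the definition of $F$ on $D_1\setminus S_1$ gives
\[
w_i=h_2(w)\,(T^{-1}w_i)(G(w))=h_2(w)\,h_1(G(w))\,F_i(G(w))=F_i(G(w)).
\]
Thus $F(G(w))=w\in D_2$, which also shows $G(w)\in\Omega_1$. By the symmetry, $F(\Omega_1)\subseteq\Omega_2$ and $G\circ F=\mathrm{id}$ on $\Omega_1$. This is (iii).

\emph{The Jacobian.} Let $A\subseteq\Omega_2$ be Borel and $B=G(A)\subseteq\Omega_1$, a Borel set by (iii). A point $w\in D_2$ with $G(w)\in B$ lies in $\Omega_2$, where $G$ is injective, so $G^{-1}(B)=A$. By \eqref{eq:push} and the change of variables formula, $\int_A|h_2|^pd\lambda=\lambda(B)=\int_A|J_G|^2d\lambda$. Hence $|h_2|^p=|J_G|^2$ almost everywhere on $\Omega_2$, so almost everywhere on $D_2$, and everywhere by continuity. The symmetry gives the other identity.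
\end{proof}

\subsection{The use of completeness}
So far the null sets $D_i\setminus\Omega_i$ are only known to contain $S_i$. They can be larger: for $D_1=\Delta^2\setminus\{0\}$, $D_2=\Delta^2$ and $T$ the extension operator, $h_2=1$, $G=\mathrm{id}$ and $\Omega_2=\Delta^2\setminus\{0\}$. Completeness excludes this, and it is used nowhere else.

\begin{proposition}\label{prop:structure}
If $D_1$ and $D_2$ are $A^p$-complete, then $\Omega_i=D_i\setminus S_i$ for $i=1,2$. Thus $G:D_2\setminus S_2\to D_1\setminus S_1$ is biholomorphic with inverse $F$, the formulas in Lemma~\ref{lem:structure}(ii),(iii) hold off $S_1$ and $S_2$, and $G(S_2)\subseteq\partial D_1$, $F(S_1)\subseteq\partial D_2$.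
\end{proposition}

\begin{proof}
Put $W=D_2\setminus S_2\supseteq\Omega_2$. By Lemma~\ref{lem:structure}(iv), $J_G\ne0$ on $W$, so $G|_W$ is locally biholomorphic. The idea is that $G(W)$ is an open set to which $T\phi/h_2$ continues $\phi$. For this we need $G|_W$ to be injective.

Suppose $w\ne w'$ in $W$ and $G(w)=G(w')=b$. Choose disjoint neighborhoods $N\ni w$ and $N'\ni w'$ in $W$ that $G$ maps biholomorphically onto the same ball $B$ about $b$. Then $B\setminus D_1=G(N\setminus\Omega_2)$ is null, so there is a point in $B\cap D_1$. It has one preimage in $N$ and one in $N'$, both in $G^{-1}(D_1)=\Omega_2$. This contradicts the injectivity of $G$ on $\Omega_2$.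

Let $\tilde D=D_1\cup G(W)$. The set $G(W)$ is open and connected and contains $G(\Omega_2)=\Omega_1\neq\emptyset$, so it meets $D_1$ and $\tilde D$ is a domain. The set $\tilde D\setminus D_1\subseteq G(W\setminus\Omega_2)$ is null. For $\phi\in A^p(D_1)$ define $\tilde\phi=\phi$ on $D_1$ and $\tilde\phi=(T\phi/h_2)\circ(G|_W)^{-1}$ on $G(W)$. If $z=G(w)\in D_1$ with $w\in W$, then $w\in\Omega_2$ and the two definitions agree by Lemma~\ref{lem:structure}(ii). So every $\phi\in A^p(D_1)$ extends holomorphically to $\tilde D$, and by Lemma~\ref{lem:restriction} the restriction $A^p(\tilde D)\to A^p(D_1)$ is a linear isometry. Completeness of $D_1$ gives $\tilde D=D_1$, that is, $W\subseteq\Omega_2$. The symmetry gives $\Omega_1=D_1\setminus S_1$. Finally, a point of $S_2$ is mapped into $\overline{D_1}$ but not into $D_1$, and likewise for $S_1$.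
\end{proof}

If $S_1=S_2=\emptyset$, then Proposition~\ref{prop:structure} and Lemma~\ref{lem:structure}(iv) are exactly the conclusion of Theorem~\ref{thm:main}, with $h=h_2$. By the symmetry it suffices to prove $S_1=\emptyset$. In the example of Section~\ref{sec:triangle} with $p\ge2$, where $T^{-1}$ is the operator \eqref{eq:triangle}, we have $F=\Theta$, $h_1=z_1^m$, $h_2=w_1^{-m}$, $S_1=\{z_1=0\}$ and $S_2=\emptyset$.

\subsection{The vanishing order along $S_1$}
Suppose $S_1\neq\emptyset$. We put $h_1$ in normal form near a good point of $S_1$.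

\begin{lemma}\label{lem:normal}
If $S_1\ne\emptyset$, there are a point $x\in S_1$, a ball $U\subset D_1$ centered at $x$, an integer $\nu\ge1$ and a bounded $t\in\mathcal O(U)$ such that $h_1=t^\nu$ on $U$ and $t$ is the first component of a holomorphic coordinate system on $U$. For every compact $K\subset U$ and every $a>-2$ we have $\int_K|t|^a\,d\lambda<\infty$. Moreover, $p\nu=2k$ for some integer $k\ge1$.
\end{lemma}

\begin{proof}
The nonempty hypersurface $S_1$ has a regular point, near which there are holomorphic coordinates $(s,s')$, ranging over a polydisc, with $S_1=\{s=0\}$. Expand $h_1=\sum_{j\ge0}a_j(s')s^j$. Then $a_0\equiv0$; let $\nu\ge1$ be the least index with $a_\nu\not\equiv0$, and write $h_1=s^\nu e$ with $e(0,s')=a_\nu(s')$. Choose $x=(0,s_0')$ with $a_\nu(s'_0)\ne0$. On a small ball $U$ about $x$ the function $e$ has no zeros and has a holomorphic root $e^{1/\nu}$; put $t=s\,e^{1/\nu}$. Since $\partial t/\partial s\,(x)=e^{1/\nu}(x)\ne0$, after shrinking $U$ the functions $(t,s')$ are coordinates on $U$ and $t$ is bounded. In these coordinates $\lambda$ has a bounded density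 on $K$, so the integrability follows from Fubini's theorem and $\int_{|\tau|<r}|\tau|^a\,d\lambda(\tau)<\infty$.

By Lemma~\ref{lem:structure}(iv), $|J_F|^2=|t|^{p\nu}$ on $U$. Restrict $J_F$ to the curve $s'=s'_0$, parametrized by $\tau=t$. We obtain a holomorphic function of $\tau$ near $0$ with modulus $|\tau|^{p\nu/2}$. It vanishes at $0$ to some integer order $k\ge1$, and $k=p\nu/2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exponents}(a) and (b)]
In both cases $p$ is not an even integer, so it suffices to show $S_1=\emptyset$. (a) If $S_1\ne\emptyset$, then $p=2k/\nu$ is rational by Lemma~\ref{lem:normal}.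

(b) Let $n=1$ and $x\in S_1$. The set $S_1$ is discrete, so by Proposition~\ref{prop:structure} the holomorphic function $F$ on $D_1$ is injective on a punctured disc about $x$; in particular it is not constant. By Lemma~\ref{lem:structure}(iv), $|F'(x)|^2=|h_1(x)|^p=0$, so $F-F(x)$ has a zero of order at least $2$ at $x$. Then $F-F(x)$ takes every small nonzero value at least twice in the punctured disc, a contradiction.
\end{proof}

The argument for (b) is special to one variable: the map $\Theta$ is injective off $\{z_1=0\}$ and its Jacobian vanishes there. For $n\ge 2$ and rational $p<2$ another idea is needed.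

\section{A $p$-integrable function with a simple pole}\label{sec:pole}

From now on $0<p<2$, the domains $D_1,D_2$ are bounded and $A^p$-complete, and we keep the notation of Section~\ref{sec:structure}. We assume $S_1\ne\emptyset$, fix $x,U,\nu,t$ as in Lemma~\ref{lem:normal}, and derive a contradiction. Note that $S_1\cap U=\{t=0\}$.

\subsection{Transplanting functions}
By Proposition~\ref{prop:structure} and Lemma~\ref{lem:structure}(iv), every measurable $\theta\ge0$ on $D_1\setminus S_1$ satisfies
\begin{equation}\label{eq:cov}
\int_{D_1\setminus S_1}\theta\,d\lambda=\int_{D_2\setminus S_2}(\theta\circ G)\,|h_2|^p\,d\lambda .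
\end{equation}
The formula for $T$ makes sense for any $f\in\mathcal O(D_1\setminus S_1)$. We call $h_2\cdot(f\circ G)\in\mathcal O(D_2\setminus S_2)$ the \emph{transplant} of $f$.

\begin{lemma}\label{lem:transplant}
Let $f\in\mathcal O(D_1\setminus S_1)$ satisfy $\int_{D_1\setminus S_1}|f|^pd\lambda<\infty$. If the transplant of $f$ extends holomorphically to $D_2$, then $f$ extends holomorphically to $D_1$.
\end{lemma}

\begin{proof}
Let $\psi\in\mathcal O(D_2)$ be the extended transplant. By \eqref{eq:cov} with $\theta=|f|^p$ we have $\psi\in A^p(D_2)$. On $D_1\setminus S_1$, $T^{-1}\psi=h_1\cdot(\psi\circ F)=h_1\cdot(h_2\circ F)\cdot f=f$, because $h_2\cdot(h_1\circ G)=1$ composed with $F$ gives $(h_2\circ F)\cdot h_1=1$. So $T^{-1}\psi\in\mathcal O(D_1)$ extends $f$.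
\end{proof}

It therefore suffices to find $f\in\mathcal O(D_1\setminus S_1)$ such that
\begin{enumerate}
\item[(P1)] $tf$ extends holomorphically to a neighborhood of $x$ with value $1$ at $x$;
\item[(P2)] $\int_{D_1\setminus S_1}|f|^pd\lambda<\infty$;
\item[(P3)] the transplant $h_2\cdot(f\circ G)$ extends holomorphically to $D_2$.
\end{enumerate}
Indeed, by (P2), (P3) and Lemma~\ref{lem:transplant}, $f$ is bounded near $x$, so $tf\to0$ at $x$, contradicting (P1).

For $n=1$ such a function can be written down: $f=c/(z-x)$ with $c=1/t'(x)$. Property (P1) is clear, and (P2) holds because $p<2$ and $D_1$ is bounded. The transplant is $c\,h_2/(G-x)$, and $G$ omits the value $x$ on $D_2$, since it maps $D_2\setminus S_2$ into $D_1\setminus S_1$ and $S_2$ into $\partial D_1$. This gives (P3).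

For $n\ge2$ the only function at hand with poles along $S_1$ is $1/h_1$. Its transplant $h_2^2$ is holomorphic on $D_2$, but near $x$ we have $|1/h_1|^p=|t|^{-p\nu}=|t|^{-2k}$ with $k\ge1$, which is not integrable. A simple pole is integrable to the power $p$, but $1/t$ is defined only on $U$. We cut it off and correct it by solving a $\bar\partial$-equation. There are three difficulties. The domain $D_1$ need not be pseudoconvex: for example, $\{\frac12<|z|<1\}\subset\mathbb C^2$ is $A^p$-complete by Lemma~\ref{lem:restriction}, and all its holomorphic functions extend to the unit ball. The estimates for $\bar\partial$ are weighted $L^2$ estimates, while (P2) is an unweighted $L^p$ condition. And (P3) does not follow from (P2), since $L^p$ functions with $p<2$ need not extend across $S_2$, about which nothing is known at this point.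

\subsection{The envelope of holomorphy and the $L^2$ estimate}
The first difficulty is resolved by working on a Stein manifold that contains $D_1$.

\begin{theorem}[envelope of holomorphy; Cartan--Thullen, Oka]\label{thm:envelope}
For a domain $D\subset\mathbb C^n$ there are a connected Stein manifold $E$, a local biholomorphism $\pi:E\to\mathbb C^n$ and an open embedding $j:D\to E$ with $\pi\circ j=\mathrm{id}$, such that each $q\in\mathcal O(D)$ has a unique extension $\hat q\in\mathcal O(E)$ with $\hat q\circ j=q$.
\end{theorem}

Extensions take no new values: if $c\in\hat q(E)\setminus q(D)$, the extension $r$ of $1/(q-c)$ satisfies $r\cdot(\hat q-c)\equiv1$ on $E$ by the identity theorem, which is absurd at a point where $\hat q=c$. Since $\pi_i$ is the extension of $z_i$, the map $\pi$ is bounded when $D$ is bounded.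

On a manifold $Y$ with a local biholomorphism $\pi:Y\to\mathbb C^n$ we denote by $\lambda$ also the pullback of Lebesgue measure, and for a $(0,1)$-form $\alpha=\sum\alpha_i\,d\bar\pi_i$ we put $|\alpha|^2=\sum|\alpha_i|^2$. A real $C^2$ function is plurisubharmonic (psh) if its complex Hessian $(\partial^2/\partial\pi_i\partial\bar\pi_l)$ is positive semidefinite. We use that $\log\sum|q_i|^2$ is smooth and psh for holomorphic $q_1,\dots,q_N$ without common zeros, and that $\pm\log|q|$ are both psh where $q\neq0$.

\begin{theorem}[H\"ormander--Demailly]\label{thm:dbar}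
Let $Y$ be a Stein manifold, $\pi:Y\to\mathbb C^n$ a local biholomorphism, and $\Phi\in C^\infty(Y,\mathbb R)$ with $\Phi-|\pi|^2$ psh. Let $\alpha$ be a smooth $\bar\partial$-closed $(0,1)$-form with $\int_Y|\alpha|^2e^{-\Phi}d\lambda<\infty$. Then there is $u\in L^2_{\mathrm{loc}}(Y)$ with $\bar\partial u=\alpha$ in the sense of distributions and $\int_Y|u|^2e^{-\Phi}d\lambda\le C_0\int_Y|\alpha|^2e^{-\Phi}d\lambda$, where $C_0$ is an absolute constant.
\end{theorem}

This is the estimate of \cite{Demailly} for weakly pseudoconvex manifolds with a not necessarily complete K\"ahler metric, applied to $(n,1)$-forms, the flat metric $i\partial\bar\partial|\pi|^2$, and the trivialization $d\pi_1\wedge\dots\wedge d\pi_n$ of the canonical bundle.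

Let $(E,\pi,j)$ be the envelope of $D_1$. We regard $D_1$ as an open subset of $E$, on which $\pi=z$, and fix $R$ with $|\pi|\le R$ on $E$; then $|\pi-x|\le2R$. Let $\hat h\in\mathcal O(E)$ extend $h_1$, and put
\[
Y=E\setminus\{\hat h=0\}.
\]
Then $Y\cap D_1=D_1\setminus S_1$, and $Y$ is Stein, being isomorphic to the closed submanifold $\{(y,\tau):\tau\hat h(y)=1\}$ of the Stein manifold $E\times\mathbb C$. Removing the zeros of $\hat h$ has a purpose. The function $1/t$ is not square integrable near $S_1$, so the weight $e^{-\Phi}$ must vanish along $S_1$, say like $|t|^a$ with $a>0$. The function $-a\log|t|$ is not psh across $S_1$, but it is psh off $S_1$.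

\subsection{Prescribing a simple pole}
The following lemma will be applied with two different weights.

\begin{lemma}\label{lem:pole}
Let $\varphi$ be a smooth psh function on $Y$. Suppose there are an open neighborhood $V\subseteq U$ of $x$ and constants $0<a\le2$ and $c_1,c_2>0$ with
\[
c_1|t|^a\le e^{-\varphi}\le c_2|t|^a\qquad\text{on }V\setminus S_1 .
\]
Then there is $f\in\mathcal O(Y)$ with $\int_Y|f|^2e^{-\varphi}d\lambda<\infty$ such that $tf$ extends holomorphically to a neighborhood of $x$ with value $1$ at $x$.
\end{lemma}

\begin{proof}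
Choose $\chi\in C_c^\infty(V)$ with $0\le\chi\le1$ and $\chi=1$ on a ball $B\subset V$ of radius $r$ about $x$. Put $K=\operatorname{supp}\chi$ and let $\beta=\chi/t$ on $V\setminus S_1$ and $\beta=0$ on $Y\setminus K$. Since $K$ is compact, it is closed in $E$, so these two open sets cover $Y$ and $\beta$ is smooth on $Y$. The form $\alpha=\bar\partial\beta$ is smooth and $\bar\partial$-closed, vanishes outside $K\setminus B$, and equals $t^{-1}\bar\partial\chi$ on $V\setminus S_1$.

We solve $\bar\partial u=\alpha$ and take $f=\beta-u$. To prevent $u$ from canceling the pole of $\beta$ at $x$, we add to the weight the factor $|\pi-x|^{-2n}$, which is not integrable at $x$; since Theorem~\ref{thm:dbar} is stated for smooth weights, we regularize it. For $0<\delta<1$ let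
\[
\Phi_\delta=\varphi+|\pi|^2+n\log(|\pi-x|^2+\delta).
\]
It is smooth and $\Phi_\delta-|\pi|^2$ is psh. On $(K\setminus B)\setminus S_1$ we have $|\pi-x|\ge r$, so $e^{-\Phi_\delta}\le c_2r^{-2n}|t|^a$ and
\[
\int_Y|\alpha|^2e^{-\Phi_\delta}d\lambda\le M:=c_2\,r^{-2n}\sup|\bar\partial\chi|^2\int_K|t|^{a-2}d\lambda ,
\]
which is finite because $a>0$, and independent of $\delta$. Theorem~\ref{thm:dbar} and $e^{-|\pi|^2}\ge e^{-R^2}$ give $u_\delta$ with $\bar\partial u_\delta=\alpha$ and
\begin{equation}\label{eq:udelta}
\int_Y|u_\delta|^2e^{-\varphi}\,(|\pi-x|^2+\delta)^{-n}d\lambda\le M':=C_0e^{R^2}M .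
\end{equation}
The function $f_\delta=\beta-u_\delta$ satisfies $\bar\partial f_\delta=0$ in the sense of distributions, so it is holomorphic on $Y$ after $u_\delta$ is modified on a null set. On a compact subset of $Y$ the weight in \eqref{eq:udelta} is at least $(4R^2+1)^{-n}\min e^{-\varphi}>0$. So the $f_\delta$ are bounded in $L^2$ on compact sets, uniformly in $\delta$, and by the sub-mean value inequality they are locally uniformly bounded. By Montel's theorem $f_\delta\to f\in\mathcal O(Y)$ locally uniformly along a sequence $\delta\to0$. Put $u=\beta-f$. Then $u_\delta\to u$ pointwise, and Fatou's lemma gives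
\begin{equation}\label{eq:ulimit}
\int_Y|u|^2e^{-\varphi}\,|\pi-x|^{-2n}d\lambda\le M' .
\end{equation}
Consequently
\[
\int_Y|f|^2e^{-\varphi}d\lambda\le2\int_Y|\beta|^2e^{-\varphi}d\lambda+2\int_Y|u|^2e^{-\varphi}d\lambda\le2c_2\int_K|t|^{a-2}d\lambda+2(2R)^{2n}M'<\infty .
\]

On $B\setminus S_1$ the function $u=1/t-f$ is holomorphic. Since $a\le2$ and $t$ is bounded, $|tu|^2=|t|^{2-a}|t|^a|u|^2\le C|u|^2e^{-\varphi}$, and \eqref{eq:ulimit} gives $\int_{B\setminus S_1}|tu|^2|z-x|^{-2n}d\lambda<\infty$. As $|z-x|<r$ on $B$, the function $tu$ is square integrable on $B\setminus S_1$ and extends to $v\in\mathcal O(B)$. If $v(x)\neq0$, then $|v|$ is bounded below near $x$ and the integral diverges, since $|z-x|^{-2n}$ is not integrable near $x$ in $\mathbb C^n=\mathbb R^{2n}$. So $v(x)=0$, and $tf=1-v$ on $B\setminus S_1$.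
\end{proof}

\subsection{Two weights}
The obvious global weight that behaves like a power of $|t|$ near $x$ is $|\hat h|^{1/\nu}$, which equals $|t|$ on $U$. Lemma~\ref{lem:pole} with $\varphi=-\frac1\nu\log|\hat h|$, $V=U$ and $a=1$ yields $g\in\mathcal O(Y)$ such that $tg$ extends holomorphically near $x$ with value $1$ at $x$ and
\begin{equation}\label{eq:g}
\int_Y\rho\,d\lambda<\infty,\qquad\text{where }\rho=|g|^2|\hat h|^{1/\nu}.
\end{equation}
The function $g$ has property (P1). To see whether a function $f$ obtained from a weight $\varphi$ has property (P2), use H\"older's inequality with exponents $2/p$ and $2/(2-p)$ for the product $|f|^p=(|f|^2e^{-\varphi})^{p/2}\,e^{p\varphi/2}$: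
\begin{equation}\label{eq:holder}
\int_{D_1\setminus S_1}|f|^pd\lambda\le\Bigl(\int_{D_1\setminus S_1}|f|^2e^{-\varphi}d\lambda\Bigr)^{\frac p2}\Bigl(\int_{D_1\setminus S_1}e^{\frac p{2-p}\varphi}d\lambda\Bigr)^{\frac{2-p}2}.
\end{equation}
For the weight that produced $g$, the last integral is that of a negative power of $|h_1|$ over all of $D_1$, and we have no control of how small $h_1$ is near $\partial D_1$ or along other parts of $S_1$. We need a psh function $\varphi$ on $Y$ that blows up like $-a\log|t|$ near $x$ and whose exponential is known to be integrable. The function $g$ supplies one: $\rho$ is integrable by \eqref{eq:g}, and near $x$ it has the size of $|t|^{-2}|t|=|t|^{-1}$. Put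
\[
\kappa=\frac{2-p}3\in\bigl(0,\tfrac23\bigr),\qquad\varphi=\kappa\log(1+\rho)\ge0 .
\]
Any $\kappa>0$ with $\kappa p\le 2-p$ and $\kappa(2+1/\nu)\le2-p$ would do; these two conditions are needed for (P2) and (P3), respectively, and they can be met only because $p<2$.

The function $\varphi$ is smooth and psh on $Y$: locally on $Y$ the zero-free function $\hat h$ has a holomorphic root $\hat h^{1/(2\nu)}$, and $\varphi=\kappa\log(1+|q|^2)$ with $q=g\,\hat h^{1/(2\nu)}$ holomorphic. Choose a neighborhood $V\subseteq U$ of $x$ with $|t|\le1$ on $V$ and $|tg-1|\le\frac12$ on $V\setminus S_1$. There $\rho=|tg|^2/|t|$ lies between $\frac1{4|t|}$ and $\frac9{4|t|}$, hence $\frac1{4|t|}\le1+\rho\le\frac4{|t|}$ and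
\[
4^{-\kappa}|t|^\kappa\le e^{-\varphi}\le4^\kappa|t|^\kappa\qquad\text{on }V\setminus S_1 .
\]
Lemma~\ref{lem:pole} with $a=\kappa$ yields $f\in\mathcal O(Y)$ with
\begin{equation}\label{eq:f}
\int_Y|f|^2e^{-\varphi}d\lambda<\infty
\end{equation}
whose restriction to $D_1\setminus S_1$, again denoted by $f$, has property (P1).

Property (P2) follows from \eqref{eq:holder}. The first factor is finite by \eqref{eq:f}. For the second, $\kappa\frac p{2-p}=\frac p3\le1$, so $e^{\frac p{2-p}\varphi}=(1+\rho)^{p/3}\le1+\rho$, which is integrable on $D_1\setminus S_1$ by \eqref{eq:g} and $\lambda(D_1)<\infty$.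

\subsection{Extension across $S_2$}
For (P3) we show that $\psi=h_2\cdot(f\circ G)$ is locally square integrable on $D_2$. The reason this can work is that $|\psi|^2$ carries the factor $|h_2|^2$, whereas the change of variables \eqref{eq:cov} consumes only $|h_2|^p$. The spare factor $|h_2|^{2-p}$ vanishes on $S_2$ and can pay for the growth of the transplanted weight $e^{\varphi\circ G}$, provided that this growth is bounded by a small negative power of $|h_2|$.

Apply \eqref{eq:cov} to $\theta=\rho$ and to $\theta=|f|^2e^{-\varphi}$. Since $|h_1\circ G|=|h_2|^{-1}$, we have $\rho\circ G=|g\circ G|^2|h_2|^{-1/\nu}$, and \eqref{eq:g}, \eqref{eq:f} become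
\begin{equation}\label{eq:transplanted}
\int_{D_2\setminus S_2}|g\circ G|^2|h_2|^{p-1/\nu}d\lambda<\infty,\qquad\int_{D_2\setminus S_2}|f\circ G|^2e^{-\varphi\circ G}|h_2|^pd\lambda<\infty .
\end{equation}
Let $N$ be any open set with compact closure in $D_2$; on $N$ the function $h_2$ is bounded, and $C$ denotes constants depending on $N$.

First we bound $g\circ G$. We have
\[
|h_2\cdot(g\circ G)|^2=|g\circ G|^2|h_2|^{p-1/\nu}\cdot|h_2|^{2-p+1/\nu},
\]
and the last exponent is positive. By the first integral in \eqref{eq:transplanted}, $h_2\cdot(g\circ G)$ is square integrable on $N\setminus S_2$ for every such $N$, so it extends holomorphically to $D_2$ and is bounded on $N$. Thus $|g\circ G|\le C|h_2|^{-1}$ and $\rho\circ G\le C|h_2|^{-2-1/\nu}$ on $N\setminus S_2$. Since also $1\le C|h_2|^{-2-1/\nu}$ there,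
\[
e^{\varphi\circ G}=(1+\rho\circ G)^\kappa\le C|h_2|^{-\kappa(2+1/\nu)}\qquad\text{on }N\setminus S_2 .
\]
Therefore, on $N\setminus S_2$,
\[
|\psi|^2=\bigl[|f\circ G|^2e^{-\varphi\circ G}|h_2|^p\bigr]\,e^{\varphi\circ G}\,|h_2|^{2-p}\le C\,\bigl[|f\circ G|^2e^{-\varphi\circ G}|h_2|^p\bigr]\,|h_2|^{2-p-\kappa(2+1/\nu)} .
\]
The last exponent is at least $2-p-3\kappa=0$ because $\nu\ge1$, so the last factor is bounded on $N$. By the second integral in \eqref{eq:transplanted}, $\psi$ is square integrable on $N\setminus S_2$. Hence $\psi$ extends holomorphically to $D_2$, which is (P3).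

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $0<p<2$ is not an even integer, Section~\ref{sec:structure} applies. If $S_1\ne\emptyset$, the function $f$ constructed above has properties (P1)--(P3), which contradict Lemma~\ref{lem:transplant}. So $S_1=\emptyset$, and $S_2=\emptyset$ by the symmetry. By Proposition~\ref{prop:structure} and Lemma~\ref{lem:structure}(iv), $G:D_2\to D_1$ is biholomorphic, $h=h_2$ has no zeros, $|h|^p=|J_G|^2$, and $T\phi=h\cdot(\phi\circ G)$ for all $\phi\in A^p(D_1)$.
\end{proof}

The second assertion of Theorem~\ref{thm:exponents}(c) now follows: for $n\ge2$ the statement holds for $p<2$ by Theorem~\ref{thm:main} and for irrational $p$ by Theorem~\ref{thm:exponents}(a), and it fails for rational $p\ge2$ by Section~\ref{sec:triangle}.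

\begin{proof}[Proof of Theorem~\ref{thm:classification}(c)]
By part (b), $A^p(D_i)$ is linearly isometric to $A^p(\hat D_i)$, and the $\hat D_i$ are bounded and $A^p$-complete. If $A^p(D_1)$ and $A^p(D_2)$ are isometric, so are $A^p(\hat D_1)$ and $A^p(\hat D_2)$. Theorem~\ref{thm:main} or Theorem~\ref{thm:exponents}(a) then gives a biholomorphic map $G:\hat D_2\to\hat D_1$ and $h\in\mathcal O(\hat D_2)$ with $|h|^p=|J_G|^2$, and $G$ satisfies the period condition by part (a). Conversely, if $G:\hat D_2\to\hat D_1$ satisfies the period condition, part (a) provides $h$ and an isometry $A^p(\hat D_1)\to A^p(\hat D_2)$, hence an isometry $A^p(D_1)\to A^p(D_2)$.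
\end{proof}

\begin{thebibliography}{9}

\bibitem{Demailly}
Demailly, Ann. Sci. \'ENS \textbf{15} (1982).

\bibitem{DNWZ}
Fusheng Deng, Jiafu Ning, Zhiwei Wang and Xiangyu Zhou, \emph{Linear isometric invariants of bounded domains}, arXiv:2209.03510 (2022).

\bibitem{Rudin}
Rudin, \emph{$L^p$-isometries and equimeasurability}, Indiana Univ. Math. J. \textbf{25} (1976).

\end{thebibliography}
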